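# Continuum many smooth $K$-automorphisms of equal entropy on a four-manifold

## 1. Theorem 1 and what it asserts

**Theorem 1.** There are a closed connected $C^\infty$ four-manifold $M$, a smooth measure $\mu$ on $M$, a number $t_0>0$, maps $T_t\in\mathrm{Diff}^\infty(M,\mu)$ for $t\in[0,t_0]$, and area-preserving $C^\infty$ Anosov diffeomorphisms $B_t$ of $\mathbb T^2$ such that

1. every $T_t$ is a $K$-automorphism and $h_\mu(T_t)=\log\frac{5+\sqrt{21}}2$;
2. $T_s\cong T_t$ if and only if $h_{\rm Leb}(B_s)=h_{\rm Leb}(B_t)$;
3. $t\mapsto h_{\rm Leb}(B_t)$ is continuous and non-constant.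

By (3) the set $\{h_{\rm Leb}(B_t):t\in[0,t_0]\}$ contains a nondegenerate interval. Choosing one $t$ for each value gives, by (1) and (2), a family of cardinality continuum in $\mathrm{Diff}^\infty(M,\mu)$ consisting of pairwise non-isomorphic $K$-automorphisms of the same entropy.

This answers, positively, a question from Gerber and Kunde, "Non-Classifiability of Kolmogorov Diffeomorphisms up to Isomorphism", arXiv:2307.13823 (2023): is there a compact four-dimensional manifold with a smooth measure and an uncountable family of pairwise non-isomorphic $C^\infty$ $K$-automorphisms of equal entropy on it? Two results form the background. On $\mathbb T^5$ there is a continuum of $C^\infty$ $K$-diffeomorphisms, preserving a smooth measure and of equal entropy, that are pairwise non-Kakutani equivalent, hence pairwise non-isomorphic. And Kanigowski, Rodriguez Hertz and Vinhage constructed a $C^\infty$ diffeomorphism of a four-dimensional manifold, preserving a smooth measure, that is $K$ and loosely Bernoulli but not Bernoulli.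

Let us fix the words. A *smooth measure* is a probability measure given by a smooth positive density, and $\mathrm{Diff}^\infty(M,\mu)$ is the set of $C^\infty$ diffeomorphisms of $M$ preserving $\mu$. Two invertible measure-preserving maps are *isomorphic* ($\cong$) if a measure-preserving isomorphism, defined modulo null sets, conjugates them. We write $h(\cdot)$ for measure-theoretic entropy.

**Definition ($K$-automorphism).** An invertible measure-preserving map $T$ of $(X,\mathcal B,\mu)$ is a $K$-automorphism if there is a sub-$\sigma$-algebra $\mathcal K\subset\mathcal B$ with $\mathcal K\subset T\mathcal K$, with $\bigvee_{n\ge0}T^n\mathcal K=\mathcal B$, and with $\bigcap_{n\ge0}T^{-n}\mathcal K$ trivial mod $\mu$.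

The basic example is the i.i.d. shift $(\mathrm{sh}\,\omega)(u)=\omega(u+1)$ on $\mathcal A^{\mathbb Z}$, with $\mathcal K=\sigma(\omega(j):j\ge0)$. Here $\mathrm{sh}\,\mathcal K=\sigma(\omega(j):j\ge-1)$, and the intersection is the tail $\sigma$-algebra, trivial by Kolmogorov's zero–one law. A system is *Bernoulli* if it is isomorphic to an i.i.d. shift. Ornstein's theorem says that Bernoulli systems of equal entropy are isomorphic. So at most one member of a family as in Theorem 1 could be Bernoulli, and the real content is to tell apart systems that entropy and the $K$-property do not distinguish.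

A diffeomorphism is *Anosov* if its tangent bundle splits into continuous invariant subbundles $E^u\oplus E^s$, uniformly expanded and uniformly contracted. Example: $B_0=\begin{pmatrix}2&1\\1&1\end{pmatrix}$ on $\mathbb T^2$, of entropy $\log\frac{3+\sqrt5}2$.

Item (2) is the surprising one. The map $T_t$ will be a skew product: a fixed hyperbolic map $A$ of a surface drives an integer random walk $S_n$ of mean zero, and after $n$ steps the fibre $\mathbb T^2$ has been moved by $B_t^{-2S_n}$. Since $|S_n|$ is of order $\sqrt n$, the fibre contributes about $\sqrt n\cdot h(B_t)$ units of information in $n$ steps. At the linear scale this is invisible, so the entropy of $T_t$ is that of $A$. Item (2) says that it is visible at the scale $\sqrt n$, as an isomorphism invariant.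

## 2. Walks in random scenery and Theorem 2

Logarithms are natural, $H$ is Shannon entropy, $I$ is mutual information. For a partition $\mathcal P$, $\mathcal P_a^b$ is the random word $(\mathcal P(T^iz))_{a\le i\le b}$; it is *generating* if the words $\mathcal P_{-n}^n$, $n\ge 0$, together generate $\mathcal B$ mod $\mu$.

**Definition (walk).** A walk $(P,c)$ is a stochastic matrix $P$ on a finite set $\mathcal E$ together with $c:\mathcal E\to\mathbb Z$ such that

* (W1) $P$ is irreducible and aperiodic, with stationary law $\pi$, and $\sum_e\pi(e)c(e)=0$;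
* (W2) for $\theta\in(0,2\pi)$ there are no $v:\mathcal E\to S^1$, $\lambda_*\in S^1$ with $e^{i\theta c(e)}v(e')=\lambda_*v(e)$ whenever $P(e,e')>0$.

Let $x=(x_n)_{n\in\mathbb Z}$ be the stationary two-sided chain with shift $\sigma$, and put $S_0=0$, $S_{n+1}=S_n+c(x_n)$ for all $n\in\mathbb Z$.

Example. Let the $x_n$ be i.i.d. in $\mathcal E=\{-1,0,1\}$ with probabilities $\frac14,\frac12,\frac14$ and $c(e)=e$ (the lazy walk). All transitions are allowed, so a relation as in (W2) forces $v$ constant and $e^{i\theta c(e)}=\lambda_*$ for all $e$. Then $c=0$ gives $\lambda_*=1$ and $c=1$ gives $e^{i\theta}=1$, impossible. So (W2) holds. For the simple walk, $\mathcal E=\{-1,1\}$ with probabilities $\frac12,\frac12$, (W2) fails: $\theta=\pi$, $v=1$, $\lambda_*=-1$. This is the parity obstruction: $S_n\equiv n \pmod 2$. And $c\equiv0$ fails for every $\theta$ ($v=1$, $\lambda_*=1$).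

**Definition (walk in random scenery).** Let $\omega\in\mathcal A^{\mathbb Z}$ be i.i.d. with law $\nu$ on a finite set $\mathcal A$, independent of $x$. Put
$$T(x,\omega)=(\sigma x,\mathrm{sh}^{c(x_0)}\omega),\qquad Q(x,\omega)=(x_0,\omega(0)). \tag{1}$$

Given $x$, a power of $\mathrm{sh}$ preserves the law of $\omega$, so $T$ preserves the product measure. Also $T^n(x,\omega)=(\sigma^nx,\mathrm{sh}^{S_n}\omega)$ for all $n\in\mathbb Z$, so
$$q_i:=Q(T^iz)=(x_i,\omega(S_i)).$$
The walker reports its own state and the letter painted at its position. Let $V_N=\{S_i:0\le i<N\}$ be the visited set and $\hat V_N=[\min V_N,\max V_N]\cap\mathbb Z$. For a finite generating partition $\mathcal P$ let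
$$E_N(\mathcal P)=H(\mathcal P_0^{N-1})-N\,h(T). \tag{2}$$

**Theorem 2.** $T$ is $K$; $h(T)=h(\sigma)$; $Q$ is generating; $E_N(Q)=H(\nu)\,\mathbb E|V_N|+O(1)$. For **every** finite generating partition $\mathcal P$,
$$E_N(\mathcal P)\ \ge\ H(\nu)\,\mathbb E|\hat V_N|-o(\sqrt N).$$

By hand, for the lazy walk: $H(x_0^{N-1})=NH(x_0)=Nh(\sigma)$, and given $x$ the word $q_0^{N-1}$ adds exactly the letters on $V_N$. So $E_N(Q)=H(\nu)\mathbb E|V_N|$ with no error term. For $N=1$ this is $H(\nu)$. For $N=2$, $\mathbb E|V_2|=1+\mathbb P(S_1\ne0)=\frac32$. For $N=3$ the two steps are $(0,0)$ with probability $\frac14$ (one site), equal and nonzero with probability $\frac18$ (three sites), and otherwise two sites with probability $\frac58$; so $\mathbb E|V_3|=\frac14+\frac{10}8+\frac38=\frac{15}8$.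

The number $E_N(\mathcal P)$ depends on the partition. For an i.i.d. shift with independent generator $\mathcal P$, $E_N(\mathcal P)=0$, while $\mathcal P'=\mathcal P\vee T^{-1}\mathcal P$ has $\mathcal P'$-words of length $N$ equal to $\mathcal P$-words of length $N+1$, so $E_N(\mathcal P')=H(\mathcal P)$. The force of Theorem 2 is the word "every". If two systems over the *same* walk are isomorphic, the partition $Q$ of one becomes a generating partition of the other, and comparing the upper bound for $Q$ with the lower bound for all $\mathcal P$ will give $H(\nu)=H(\nu')$.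

So there are two jobs: realize such systems smoothly in dimension four with a walk independent of $t$ and $H(\nu_t)=2h(B_t)$ (Sections 3–6), and prove Theorem 2 (Sections 7–11).

## 3. Integer cocycles cannot live on the torus

We want a smooth version of $(x,y)\mapsto(Ax,D^{c(x)}y)$ with $A$ hyperbolic on a surface, $D$ Anosov on $\mathbb T^2$, and $c$ integer-valued of mean zero. Over the base $\mathbb T^2$ the direct formula fails at once: a continuous integer-valued $c$ on a connected space is constant, and mean zero makes it $0$.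

The next attempt is to let $c$ come from monodromy. We recall the language. A principal $\mathbb Z$-bundle $Z\to Y$ with generator $\tau$ has a class $\mathfrak a\in H^1(Y;\mathbb Z)=\mathrm{Hom}(H_1(Y),\mathbb Z)$: lifting a loop $\gamma$ from $z$ leads to $\tau^{\mathfrak a(\gamma)}z$. Bundles are classified by $\mathfrak a$; for $Y$ connected, $Z$ is connected if and only if $\mathfrak a$ is onto. A homeomorphism $f$ of $Y$ has a lift commuting with $\tau$ if and only if $f^*\mathfrak a=\mathfrak a$. Twisting $Y\times\mathbb T^2$ by such a bundle makes the fibre jump by powers of a map when a branch cut is crossed, which produces an integer cocycle. So we need an $A$-invariant class $\mathfrak a\neq0$. On $\mathbb T^2$ there is none: for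
$$A=\begin{pmatrix}1&1\\3&4\end{pmatrix},\qquad \lambda=\frac{5+\sqrt{21}}2,\qquad\text{eigenvalues }\lambda^{\pm1}>0,$$
$\det(A^*-1)=2-5=-3\ne0$ on $H^1(\mathbb T^2)$. (For every hyperbolic $A$ this determinant is nonzero.) Removing one fixed point does not help: the loop around it bounds the rest of the torus, so $H^1$ does not change.

Removing *two* fixed points does help, as we now see. The price is that the punctures must be filled in again by a closed surface on which both the map and the class extend smoothly. A disc would kill the class; a Möbius band will not.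

## 4. The blown-up surface and its invariant class

**Step 1: fill two punctures by Möbius bands.** The purpose is a closed surface carrying a smooth extension of $A$ that preserves a smooth density.

The matrix $A$ fixes $0$ and $\pm p$, where $p=(\frac13,0)$, since $A(\frac13,0)=(\frac13,1)$. Let $X=\mathbb T^2\setminus\{p,-p\}$. The vectors
$$v_u=(1,\lambda-1),\qquad v_s=(-1,1-\lambda^{-1})$$
satisfy $Av_u=\lambda v_u$, $Av_s=\lambda^{-1}v_s$ (use $\lambda^{\pm2}=5\lambda^{\pm1}-1$), and $\det(v_u,v_s)=\lambda-\lambda^{-1}=\sqrt{21}>0$. Near $q\in\{p,-p\}$ use the positively oriented coordinates $q+\xi v_u+\zeta v_s$, in which $A(\xi,\zeta)=(\lambda\xi,\lambda^{-1}\zeta)$ and Lebesgue measure is $\sqrt{21}\,d\xi\,d\zeta$. Choose $r_0$ so small that the discs $\{\xi^2+\zeta^2<r_0^2\}$ about $\pm p$ are embedded and disjoint. Put $\xi=\sqrt u\cos\vartheta$, $\zeta=\sqrt u\sin\vartheta$ with $u>0$, $\vartheta\in\mathbb R/2\pi\mathbb Z$. Then $d\xi\,d\zeta=\frac12\,du\,d\vartheta$ and $A$ becomes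
$$(u,\vartheta)\mapsto(u\,\alpha(\vartheta),\eta(\vartheta)),\quad \alpha=\lambda^2\cos^2\vartheta+\lambda^{-2}\sin^2\vartheta,\quad \eta(\vartheta)=\arg(\lambda\cos\vartheta,\lambda^{-1}\sin\vartheta). \tag{3}$$
Here $\alpha(\vartheta+\pi)=\alpha(\vartheta)$, $\eta(\vartheta+\pi)=\eta(\vartheta)+\pi$, and $\eta'=\lambda\lambda^{-1}/\alpha$, that is, $\alpha\,\eta'=1$.

The right-hand side of (3) makes sense for $u\le0$. Let
$$N_q=\{(u,\vartheta):|u|<r_0^2\}/\big((u,\vartheta)\sim(-u,\vartheta+\pi)\big).$$
The identification reverses orientation, so $N_q$ is an open Möbius band. Off the core $\{u=0\}$ each class has exactly one representative with $u>0$, so $N_q\setminus\{u=0\}$ is the punctured disc about $q$. Gluing $N_p$ and $N_{-p}$ to $X$ along these sets gives a closed connected surface $\hat S\supset X$. Lebesgue measure on $X$ extends to a smooth positive density on $\hat S$, a constant times $|du\,d\vartheta|$ on $N_q$, and the core circles are null. Formula (3) is $C^\infty$ across $u=0$, respects $\sim$ because $(-u,\vartheta+\pi)\mapsto(-u\alpha,\eta+\pi)$,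 and preserves $|du\,d\vartheta|$ because $\alpha\eta'=1$. The same holds for $A^{-1}$. So $A|_X$ extends to a $C^\infty$ diffeomorphism $\hat f$ of $\hat S$ preserving this density.

**Step 2: an $A$-invariant class on $X$, odd under $-\mathrm{Id}$.** The purpose is the class that generates the cocycle; its oddness will give mean zero.

Let $\gamma_\pm$ be small positively oriented loops around $\pm p$. Together they bound the rest of the torus, so $\gamma_++\gamma_-=0$ in $H_1(X)$. The group $H_1(X)$ is free of rank $3$, and the kernel of the surjection $H_1(X)\to H_1(\mathbb T^2)\cong\mathbb Z^2$ is generated by $\gamma_+$. So $0\to\mathbb Z\gamma_+\to H_1(X)\to\mathbb Z^2\to0$ is split exact, and dually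
$$0\to H^1(\mathbb T^2;\mathbb Z)\to H^1(X;\mathbb Z)\xrightarrow{\ \mathfrak a\mapsto\mathfrak a(\gamma_+)\ }\mathbb Z\to0$$
is exact. Choose $\mathfrak h_0$ with $\mathfrak h_0(\gamma_+)=1$. Since $A$ fixes $p$ and preserves orientation, $A\gamma_+=\gamma_+$ in $H_1(X)$, so $\beta:=A^*\mathfrak h_0-\mathfrak h_0\in H^1(\mathbb T^2;\mathbb Z)$. Since $\det(A^*-1)=-3$, the adjugate matrix shows that $3H^1(\mathbb T^2;\mathbb Z)$ lies in the image of $A^*-1$. So there is $\beta'\in H^1(\mathbb T^2;\mathbb Z)$ with $(A^*-1)\beta'=-3\beta$. Then $3\mathfrak h_0+\beta'$ is $A$-invariant, and it is nonzero, because its value on $\gamma_+$ is $3$. Dividing by the positive generator of its image gives an $A$-invariant *surjective* $\mathfrak h:\pi_1(X)\to\mathbb Z$.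

Let $\iota=-\mathrm{Id}$. It maps $X$ to itself, commutes with $A$, preserves orientation and exchanges $p$ and $-p$. So $(\iota^*\mathfrak h+\mathfrak h)(\gamma_+)=\mathfrak h(\gamma_-)+\mathfrak h(\gamma_+)=0$, which means $\iota^*\mathfrak h+\mathfrak h\in H^1(\mathbb T^2)$. This class is $A^*$-invariant, and $A^*-1$ is injective on $H^1(\mathbb T^2)$, so
$$\iota^*\mathfrak h=-\mathfrak h.$$

Let $\tilde X\to X$ be the connected $\mathbb Z$-cover of class $\mathfrak h$, with deck generator $d$. Fix $\tilde0$ over $0\in X$. Let $\tilde f$ be the lift of $A$ fixing $\tilde0$, so $\tilde fd=d\tilde f$, and $\tilde\iota$ the lift of $\iota$ fixing $\tilde0$, so $\tilde\iota d=d^{-1}\tilde\iota$. Then $\tilde\iota\tilde f\tilde\iota^{-1}$ is a lift of $\iota A\iota^{-1}=A$ fixing $\tilde0$. A lift to a connected cover is determined by the image of one point, so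
$$\tilde\iota\tilde f=\tilde f\tilde\iota.$$

**Step 3: extend twice the class over $\hat S$.** The purpose is a bundle on the closed surface, with a lift of $\hat f$. The factor $2$ appears because the boundary of a Möbius band winds twice around the core.

Orient the core $\delta_\pm$ of $N_{\pm p}$ so that $\gamma_\pm=2\delta_\pm$ in $H_1(N_{\pm p})$. On $X$ take the class $2\mathfrak h$; on $N_{\pm p}$ take the class with $\delta_\pm\mapsto\mathfrak h(\gamma_\pm)$. On the annuli $X\cap N_{\pm p}$ both take the value $2\mathfrak h(\gamma_\pm)$ on $\gamma_\pm$, so by Mayer–Vietoris they come from a class $\hat{\mathfrak h}\in H^1(\hat S;\mathbb Z)$.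

The restriction $H^1(\hat S)\to H^1(X)$ is injective. Indeed, a class vanishing on $X$ vanishes on $\gamma_\pm=2\delta_\pm$, hence on $\delta_\pm$, hence on $N_{\pm p}$. By Mayer–Vietoris it comes from the cokernel of $H^0(X)\oplus H^0(N_p\sqcup N_{-p})\to H^0(X\cap(N_p\sqcup N_{-p}))$. This map is onto, because each $X\cap N_q$ is connected. So the class is $0$. Now $\hat f^*\hat{\mathfrak h}$ and $\hat{\mathfrak h}$ both restrict to $2\mathfrak h$ on $X$, so $\hat f^*\hat{\mathfrak h}=\hat{\mathfrak h}$.

Let $\hat Z\to\hat S$ be the principal $\mathbb Z$-bundle of class $\hat{\mathfrak h}$, with generator $\tau$. Then $\hat f$ has a smooth lift $\tilde F:\hat Z\to\hat Z$ commuting with $\tau$. Two such lifts differ by a locally constant power of $\tau$, hence, as $\hat S$ is connected, by one power of $\tau$. Over $X$ the bundle has class $2\mathfrak h$, so there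
$$\hat Z=\{[z,k]:z\in\tilde X,\ k\in\mathbb Z\},\qquad [dz,k]=[z,k+2],\qquad \tau[z,k]=[z,k+1].$$
The map $[z,k]\mapsto[\tilde fz,k]$ is well defined since $\tilde fd=d\tilde f$, lifts $A$, and commutes with $\tau$. As $X$ is connected it differs from $\tilde F$ over $X$ by a power of $\tau$; after composing $\tilde F$ with a power of $\tau$ we have $\tilde F[z,k]=[\tilde fz,k]$ over $X$.

## 5. The fibre maps $B_t$ and the manifold $M$

**Step 4: a one-parameter family of Anosov maps with varying entropy.** This is item (3) of Theorem 1.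

Let $B_0=\begin{pmatrix}2&1\\1&1\end{pmatrix}$, $g_t(y_1,y_2)=(y_1,y_2+t\sin2\pi y_1)$ and $B_t=B_0\circ g_t$, which preserves area. Choose $t_0>0$ with $2\pi t_0\le\frac12$ such that for $t\in[0,t_0]$ the map $B_t$ is Anosov and topologically conjugate to $B_0$ (structural stability); hence it is topologically mixing. We use two facts (Bowen, *Equilibrium states and the ergodic theory of Anosov diffeomorphisms*, LNM 470, Ch. 4): a topologically mixing $C^\infty$ Anosov diffeomorphism preserving a smooth measure is Bernoulli for that measure, and its entropy is the integral of the logarithm of the unstable Jacobian.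

With $s=2\pi t\cos2\pi y_1$, $|s|\le\frac12$, we have $DB_t=\begin{pmatrix}2+s&1\\1+s&1\end{pmatrix}$. Consider the operator $w\mapsto3+s-1/(w\circ B_t^{-1})$ on $\{w\in C(\mathbb T^2):w\ge2\}$. Since $3+s\ge\frac52$ and $1/w\le\frac12$, it maps this set to itself; since $|1/w-1/w'|\le\frac14|w-w'|$ it is a $\frac14$-contraction. Let $w_t$ be its fixed point. The iterates started from the constant $2$ are jointly continuous in $(t,y)$ and converge uniformly in $(t,y)$, so $w_t$ is jointly continuous. Put $m=w_t-2-s=1-1/(w_t\circ B_t^{-1})$. Then $m\circ B_t=1-1/w_t$ and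
$$DB_t\begin{pmatrix}1\\m\end{pmatrix}=\begin{pmatrix}w_t\\w_t-1\end{pmatrix}=w_t\begin{pmatrix}1\\m\circ B_t\end{pmatrix}.$$
So $(1,m)$ spans a continuous invariant line field, expanded by the factor $w_t\ge2$ up to the bounded coboundary of $\log\|(1,m)\|$. Its vectors contract exponentially under backward iteration, so it is the unstable field. Coboundaries of bounded functions integrate to zero, so $h(B_t)=\int\log w_t$, which is continuous in $t$.

Integrate $w_t+1/(w_t\circ B_t^{-1})=3+s$. As $B_t$ preserves area and $\int s=0$,
$$\int2\cosh(\log w_t)=\int\Big(w_t+\frac1{w_t}\Big)=3.$$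
By Jensen, $2\cosh h(B_t)\le3=2\cosh h(B_0)$, with equality only if the continuous function $w_t$ is constant (strict convexity of $\cosh$). Then $3+s=w_t+1/w_t$ would be constant, so $t=0$. Hence $h(B_t)<h(B_0)$ for $0<t\le t_0$. This proves Theorem 1(3).

**Step 5: twist.** We now build the manifold and the map.

Let $M_t=(\hat Z\times\mathbb T^2)/\langle(z,y)\mapsto(\tau z,B_ty)\rangle$. This is a $\mathbb T^2$-bundle over $\hat S$, so a closed connected 4-manifold. Lifted area times Lebesgue is invariant under $(\tau,B_t)$ and descends to a smooth measure $\mu_t$, which we normalize. The map $F_t[z,y]=[\tilde Fz,y]$ is well defined, because $\tilde F\tau=\tau\tilde F$, and is a $C^\infty$ diffeomorphism preserving $\mu_t$.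

**Step 6: one manifold for all $t$.** The theorem asks for a fixed $(M,\mu)$, so we identify the $(M_t,\mu_t)$.

Take a smooth $r:\hat Z\to\mathbb R$ with $r\circ\tau=r+1$: over a trivializing set $U_j\subset\hat S$ the $\mathbb Z$-coordinate has this property, and one averages these with a partition of unity pulled back from $\hat S$. Take a smooth $\chi:[0,1]\to[0,1]$ equal to $0$ near $0$ and $1$ near $1$. For $\rho\in[0,1]$ put $G_\rho=B_0g_{\chi(\rho)t}B_0^{-1}$ and extend to $\rho\in\mathbb R$ by $G_{\rho+1}=B_tG_\rho B_0^{-1}$. This is consistent, because $G_0=\mathrm{id}$ and $G_1=B_0g_tB_0^{-1}=B_tB_0^{-1}$, and smooth, because $\chi$ is locally constant near $0$ and $1$. Each $G_\rho$ preserves area. The map $(z,y)\mapsto(z,G_{r(z)}y)$ sends $(\tau z,B_0y)$ to $(\tau z,G_{r(z)+1}B_0y)=(\tau z,B_tG_{r(z)}y)$. So it descends to a diffeomorphism $\Phi_t:M_0\to M_t$ with $\Phi_{t*}\mu_0=\mu_t$. Set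
$$M=M_0,\qquad\mu=\mu_0,\qquad T_t=\Phi_t^{-1}F_t\Phi_t\in\mathrm{Diff}^\infty(M,\mu).$$

## 6. A Markov partition with the punctures on its boundary, and the walk $(P,c)$

We show that $T_t$ is isomorphic to a walk in random scenery. A function such as $c$ must be constant on the pieces of the partition, so the interiors of the rectangles must avoid $\pm p$.

**Step 7: rectangles.** We construct a Markov partition by hand.

In the coordinates $(\xi,\zeta)$ (that is, $\xi v_u+\zeta v_s$) let $\Gamma$ be the lattice $\mathbb Z^2$. Since $v_u+v_s=(0,\sqrt{21})$, the lattice vector $(0,1)$ has coordinates $(a_2,b_1)$, and $(-1,0)$ has coordinates $(-a_1,b_2)$, where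
$$a_2=b_1=\frac1{\sqrt{21}},\qquad a_1=\frac{1-\lambda^{-1}}{\sqrt{21}},\qquad b_2=\frac{\lambda-1}{\sqrt{21}},\qquad\text{all positive}.$$
(Check: $-a_1v_u+b_2v_s$ has first entry $-a_1-b_2=-1$ and second entry $-a_1(\lambda-1)+b_2(1-\lambda^{-1})=0$.) So $(a_2,b_1),(-a_1,b_2)$ is a basis of $\Gamma$. The eigenlines have irrational slope, so half-lines in eigendirections are dense in $\mathbb T^2$. Call lines parallel to the $\xi$-axis horizontal (expanding) and lines parallel to the $\zeta$-axis vertical (contracting). Let
$$R_1=[0,a_1]\times[0,b_1],\qquad R_2=[-a_2,0]\times[0,b_2],\qquad J=[-a_2,a_1]\times\{0\}.$$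

Modulo $\Gamma$, the top of $R_1$ is $[-a_2,a_1-a_2]\times\{0\}$ (subtract $(a_2,b_1)$), and the top of $R_2$ is $[a_1-a_2,a_1]\times\{0\}$ (subtract $(-a_1,b_2)$). Both lie in $J$, and $J$ is the union of the two bottoms. So the upward vertical half-line from a point of $J$ stays forever in the projection of $R_1\cup R_2$. This projection is closed and contains a dense set, so it is $\mathbb T^2$. The area $a_1b_1+a_2b_2$ of $R_1\cup R_2$ equals the covolume $\left|\det\begin{pmatrix}a_2&b_1\\-a_1&b_2\end{pmatrix}\right|$. Hence the projections of $\mathrm{int}R_1$ and $\mathrm{int}R_2$ are injective and disjoint: otherwise an open set would be covered twice and the projection could not have full area.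

Let $\partial^u$ be the union of the horizontal sides and $\partial^s$ that of the vertical sides, as subsets of $\mathbb T^2$. We saw that $\partial^u$ is the image of $J$. The vertical sides at $\xi=0$ are $\{0\}\times[0,b_1]$ and $\{0\}\times[0,b_2]$. Modulo $\Gamma$, $\{a_1\}\times[0,b_1]$ is $\{0\}\times[b_2,b_1+b_2]$ and $\{-a_2\}\times[0,b_2]$ is $\{0\}\times[b_1,b_1+b_2]$. So $\partial^s$ is the image of $\{0\}\times[0,b_1+b_2]$. Both segments contain $0$ and the eigenvalues are positive, so
$$A(\partial^s)\subset\partial^s,\qquad A^{-1}(\partial^u)\subset\partial^u .$$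

Next we cut. A fixed point $q\ne0$ lies neither on the stable nor on the unstable line of $0$, since its distance to $0$ does not tend to zero under iteration in either direction. So $\pm p$ lie in the interiors. Cut the rectangle containing $p$ along its full vertical and horizontal segments through $p$. The point $-p$ is not on these segments, since two different fixed points do not share a stable or unstable leaf; cut in the same way at $-p$. A new vertical segment contains a fixed point, so $A$ contracts it into itself; likewise $A^{-1}$ for the new horizontal ones. We now have finitely many closed rectangles $R_i$, with horizontal side $a_i$ and vertical side $b_i$ (renumbered), which cover $\mathbb T^2$, have embedded and pairwise disjoint interiors with $\pm p\notin\bigcup\mathrm{int}R_i$, and still satisfy the two displayed inclusions. Moreover no boundary point of any $R_j$ lies in any $\mathrm{int}R_i$: otherwise interior points of $R_j$ near it would be covered a second time by $\mathrm{int}R_i$, against injectivity and disjointness.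

**Step 8: the coding is a Markov chain.** The purpose is to replace $(\mathbb T^2,A,\mathrm{Leb})$ by $(x,\sigma)$.

Let $\mathcal E$ be the set of connected components $e$ of the sets $\mathrm{int}R_i\cap A^{-1}\mathrm{int}R_j$; write $i=i(e)$, $j=j(e)$. We have $A(\mathrm{int}R_i)\cap\partial^u=\emptyset$, because $Ax\in\partial^u$ gives $x\in A^{-1}\partial^u\subset\partial^u$. So the $A$-image of a full vertical segment of $\mathrm{int}R_i$, if it meets $\mathrm{int}R_j$, stays in $\mathrm{int}R_j$: it could leave only through a horizontal side. Likewise $A^{-1}(\mathrm{int}R_j)\cap\partial^s=\emptyset$, so the $A^{-1}$-image of a full horizontal segment of $\mathrm{int}R_j$, if it meets $\mathrm{int}R_i$, stays in $\mathrm{int}R_i$. Hence $e$ is a union of full vertical segments over an interval, that is, a rectangle of vertical length $b_i$. Its image $Ae\subset\mathrm{int}R_j$ contains, with a point, the full horizontal segment of $\mathrm{int}R_j$ through it. So $Ae$ has horizontal length exactly $a_j$ and $e$ has horizontal length $a_j/\lambda$. In particular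 the areas are bounded below and $\mathcal E$ is finite.

Claim: the set $\mathrm{Cyl}(e_0,\dots,e_n)=\{x:A^kx\in e_k,\ 0\le k\le n\}$ is, if $j(e_k)=i(e_{k+1})$ for all $k<n$, a rectangle with vertical side $b_{i(e_0)}$ and horizontal side $a_{j(e_n)}\lambda^{-n-1}$; otherwise it is empty. The second part is disjointness of interiors. For the first, $n=0$ was just shown. For $n\ge1$,
$$A\,\mathrm{Cyl}(e_0,\dots,e_n)=Ae_0\cap\mathrm{Cyl}(e_1,\dots,e_n)$$
is the intersection, inside $\mathrm{int}R_{j(e_0)}$, of a rectangle of full horizontal length and vertical length $b_{i(e_0)}/\lambda$ with one that, by induction, has full vertical length and horizontal length $a_{j(e_n)}\lambda^{-n}$. Apply $A^{-1}$.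

So the cylinder has area proportional to $b_{i(e_0)}a_{j(e_n)}\lambda^{-n-1}$. Therefore the coding "$x_n=e$ if and only if $A^nx\in e$", defined a.e., is a stationary Markov chain with
$$P(e,e')=\frac{a_{j(e')}}{\lambda\,a_{j(e)}}\ \text{ if }i(e')=j(e),\qquad P(e,e')=0\ \text{ otherwise}.$$
The sets $\{x:A^kx\in e_k,|k|\le n\}=A^n\mathrm{Cyl}(e_{-n},\dots,e_n)$ are rectangles with sides $O(\lambda^{-n})$, so the coding separates points and is a measure isomorphism onto the Markov shift. As $A$ is mixing, $P^n(e,e')\to\pi(e')>0$, so $P$ is irreducible and aperiodic. Cylinders of length $n$ have measure $\lambda^{-n}$ up to a bounded factor, so $H(x_0^{n-1})=n\log\lambda+O(1)$ and $h(\sigma)=\log\lambda$.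

**Step 9: the cocycle.** We read $T_t$ in the coding.

Each $\mathrm{int}R_i\subset X$ is simply connected. Lift it to $\tilde X$; this gives a section $s:\bigcup\mathrm{int}R_i\to\tilde X$. For $x\in e$, $\tilde f(s(x))=d^{c}s(Ax)$ with an integer $c=c(e)$ depending only on $e$, because $e$ is connected. Put $o(x)=[s(x),0]\in\hat Z$. A point of $M_t$ over $x$ is uniquely of the form $[o(x),y]$. Since $\tilde Fo(x)=[\tilde fs(x),0]=[d^{c(x)}s(Ax),0]=\tau^{2c(x)}o(Ax)$ and $[\tau z,B_ty]=[z,y]$,
$$F_t[o(x),y]=[\tau^{2c(x)}o(Ax),y]=[o(Ax),B_t^{-2c(x)}y]. \tag{4}$$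
So, mod null sets, $T_t\cong\big((x,y)\mapsto(Ax,D_t^{c(x)}y)\big)$ with $D_t=B_t^{-2}$, which is Bernoulli of entropy $2h(B_t)$. By Ornstein's theorem $D_t$ is isomorphic to the i.i.d. shift $\mathrm{sh}$ with any law $\nu_t$ on a finite alphabet such that $H(\nu_t)=2h(B_t)$. Applying this isomorphism in the second coordinate shows that *$T_t$ is isomorphic to the system $T$ of (1) with walk $(P,c)$ and scenery law $\nu_t$. The walk does not depend on $t$.*

**Step 10: (W1), mean zero from the symmetry $\iota$.** Write $\tilde\iota s(x)=d^{k(x)}s(\iota x)$ for a.e. $x$. The integer $k$ is constant on each component of $\mathrm{int}R_i\cap\iota^{-1}\mathrm{int}R_j$. There are finitely many components: in the plane only finitely many $\Gamma$-translates of a rectangle meet another one, and two parallel rectangles meet in a connected set. So $k$ is bounded. Apply $\tilde\iota\tilde f=\tilde f\tilde\iota$ to $s(x)$. The left side is $\tilde\iota d^{c(x)}s(Ax)=d^{-c(x)+k(Ax)}s(\iota Ax)$, the right side is $\tilde fd^{k(x)}s(\iota x)=d^{k(x)+c(\iota x)}s(A\iota x)$. So $-c(x)+k(Ax)=k(x)+c(\iota x)$.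 Integrating, $-\int c=\int c$, so $\int c=0$, which is $\sum_e\pi(e)c(e)=0$.

**Step 11: (W2), from connectedness of $\tilde X$.** Suppose $e^{i\theta c(e)}v(e')=\lambda_*v(e)$ on allowed transitions, with $\theta\in(0,2\pi)$. Put $v(x)=v(e)$ for $x\in e$ and $\Phi(d^ks(x))=e^{i\theta k}v(x)$. Then a.e. on $\tilde X$ we have $|\Phi|=1$ and $\Phi\circ d=e^{i\theta}\Phi$. Also $\Phi(\tilde fs(x))=e^{i\theta c(x)}v(Ax)=\lambda_*v(x)$, so $\Phi\circ\tilde f=\lambda_*\Phi$. And $\Phi$ is constant on each lift of each $e\in\mathcal E$.

Let $z,z'$ be generic points of a contracting segment $\tilde\sigma$ in a small product chart of $\tilde X$, lying over a segment $\bar\sigma$, with $z$ over $x$. Fix a ball $\Delta\subset e\in\mathcal E$ whose $\varepsilon$-neighbourhood lies in $e$. For a.e. $x$, $A^nx\in\Delta$ for infinitely many $n\ge0$. For such large $n$ the length of $A^n\bar\sigma$ is below $\varepsilon$, so $A^n\bar\sigma\subset e$, and the connected set $\tilde f^n\tilde\sigma$ lies in one lift of $e$. Hence $\Phi(\tilde f^nz)=\Phi(\tilde f^nz')$; dividing by $\lambda_*^n$,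 $\Phi(z)=\Phi(z')$. The same holds on expanding segments, with $n\to-\infty$. By Fubini, for almost all $(\xi,\zeta,\xi',\zeta')$ in a product chart, $\Phi(\xi,\zeta)=\Phi(\xi,\zeta')=\Phi(\xi',\zeta')$. So $\Phi$ is a.e. constant in each product chart, hence a.e. constant on the connected $\tilde X$. This contradicts $\Phi\circ d=e^{i\theta}\Phi$, $e^{i\theta}\ne1$, $|\Phi|=1$. So (W2) holds.

From here on, no geometry is used.

## 7. Fourier estimates and local times for walks

Fix a walk satisfying (W1), (W2). Let $c_0=\max(1,\max|c|)$. The constants $C,c_1>0$ depend only on the walk and may change from line to line; $\mathbb P_e$ means $x_0=e$.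

**Step 12: two companion walks.** We will need the estimates for negative sites and for negative times.

The walk $(P,-c)$ satisfies (W1), and (W2) by complex conjugation. The *reversed walk* is $y_j=x_{-j-1}$, with $S_{-j}=-\sum_{0\le l<j}c(y_l)$. Here (W1) is clear. A relation violating (W2) would read $e^{-i\theta c(e')}\tilde v(e)=\tilde\lambda\tilde v(e')$ whenever $P(e,e')>0$. Put $v(e)=\tilde v(e)e^{i\theta c(e)}$. Then $v(e')=e^{i\theta c(e')}\tilde v(e')=\tilde\lambda^{-1}\tilde v(e)$, so $e^{i\theta c(e)}v(e')=\tilde\lambda^{-1}v(e)$, contradicting (W2) for $(P,c)$. So everything below applies to these walks too.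

**Step 13: martingale approximation.** This gives the size $\sqrt n$.

Let $\psi$ solve $\psi-P\psi=c$, possible since $\sum\pi c=0$ and $P$ is irreducible. With $\xi_{i+1}=\psi(x_{i+1})-P\psi(x_i)$,
$$S_n=\psi(x_0)-\psi(x_n)+\sum_{i=1}^n\xi_i, \tag{5}$$
and the $\xi_i$ are bounded martingale differences. Put $\varsigma^2=\mathbb E\xi_i^2=\lim\mathrm{Var}(S_n)/n$. If $\varsigma=0$, then $\psi(e')=P\psi(e)$ on transitions, so $c(e)=\psi(e)-\psi(e')$, and $v=e^{i\theta\psi}$, $\lambda_*=1$ contradicts (W2). So $\varsigma>0$. By Doob's inequality, for every initial state,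
$$\mathbb E\max_{0\le i\le n}|S_i|^2\le Cn\qquad(n\ge1). \tag{6}$$
In particular $\mathbb E|\hat V_N|\le C\sqrt N$.

**Step 14: Fourier bounds and the local limit theorem.** We control $\mathbb P_e(x_n=e',S_n=u)$ at the scale $n^{-1/2}$.

Let $P_\theta(e,e')=e^{i\theta c(e)}P(e,e')$, so $P_\theta^n(e,e')=\mathbb E_e[e^{i\theta S_n};x_n=e']$. Suppose $P_\theta\varphi=\lambda_*\varphi$ with $|\lambda_*|\ge1$, $\varphi\ne0$. Then $|\lambda_*||\varphi|\le P|\varphi|$. Integrating against $\pi$ gives $|\lambda_*|=1$ and then $|\varphi|=P|\varphi|$, so $|\varphi|$ is constant, say $1$. Now $\lambda_*\varphi(e)$, of modulus one, is an average of the numbers $e^{i\theta c(e)}\varphi(e')$ of modulus one, so they are all equal to it: this is the relation in (W2). Hence for $\theta\notin2\pi\mathbb Z$ the spectral radius of $P_\theta$ is $<1$. Some power of $P_\theta$ has norm $<\frac12$, also for nearby parameters, and by compactness $\|P_\theta^n\|\le C'e^{-c'n}$ uniformly on each compact subset of $[-\pi,\pi]\setminus\{0\}$, with $C',c'$ depending on it.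

Near $\theta=0$: $1$ is a simple eigenvalue of $P$ and the other eigenvalues have modulus $<1$. Analytic perturbation of matrices gives, in a complex neighbourhood of $0$,
$$P_\theta^n=\varrho(\theta)^n\Pi_\theta+O(r^n),\qquad r<1,$$
with $\varrho,\Pi$ analytic, $\varrho(0)=1$, $\Pi_0(e,e')=\pi(e')$, and an analytic remainder that is uniformly $O(r^n)$ together with its derivatives on a smaller neighbourhood. Differentiate $\mathbb E_\pi e^{i\theta S_n}$ at $0$. Once: $0=i\,\mathbb E_\pi S_n=n\varrho'(0)+O(1)$, so $\varrho'(0)=0$. Twice: $-\mathbb E S_n^2=n\varrho''(0)+O(1)$, so $\varrho''(0)=-\varsigma^2$. Therefore $|\varrho(\theta)|\le e^{-\varsigma^2\theta^2/4}$ for real $\theta$ near $0$. Combining both regions,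
$$|P_\theta^n(e,e')|\le Ce^{-c_1\theta^2n}\quad(|\theta|\le\pi),\qquad\sup_u\mathbb P_e(S_n=u)\le Cn^{-1/2}\quad(n\ge1), \tag{7}$$
the second by Fourier inversion. Substitute $\theta=s/\sqrt n$ in $\mathbb P_e(x_n=e',S_n=u)=\frac1{2\pi}\int_{-\pi}^\pi e^{-i\theta u}P_\theta^n(e,e')\,d\theta$. Since $P^n_{s/\sqrt n}(e,e')\to e^{-\varsigma^2s^2/2}\pi(e')$, dominated convergence gives
$$\sqrt n\,\mathbb P_e(x_n=e',S_n=u)\to\frac{\pi(e')}{\varsigma\sqrt{2\pi}}. \tag{8}$$
So the chain $(x_n,S_n)$ on $\mathcal E\times\mathbb Z$ is irreducible and aperiodic (all these probabilities are positive for large $n$) and recurrent ($\sum n^{-1/2}=\infty$). By (7), $\mathbb P(|S_n|\le c\sqrt n)\le(2c\sqrt n+1)Cn^{-1/2}\le\frac12$ for small $c$ and large $n$, hence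
$$\mathbb E|\hat V_N|\ge c_1\sqrt N\qquad\text{for large }N. \tag{9}$$

**Step 15: asymptotic forgetting.** This is for the $K$-property. Let $\bar P$ be the transition matrix of $(x_n,S_n)$. For all $y,y'\in\mathcal E\times\mathbb Z$,
$$\|\bar P^k(y,\cdot)-\bar P^k(y',\cdot)\|_1\to0\qquad(k\to\infty). \tag{10}$$

Let $y=(e,u)$, $y'=(e',u')$. By Parseval, for each $e''$,
$$\sum_v\big|\bar P^k(y,(e'',v))-\bar P^k(y',(e'',v))\big|^2=\frac1{2\pi}\int_{-\pi}^\pi\big|e^{i\theta u}P_\theta^k(e,e'')-e^{i\theta u'}P_\theta^k(e',e'')\big|^2d\theta=o(k^{-1/2}).$$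
For the last step put $\theta=s/\sqrt k$: the integrand tends to $|e^{-\varsigma^2s^2/2}(\pi(e'')-\pi(e''))|^2=0$ and is dominated by (7). By Cauchy–Schwarz, the part of the $\ell^1$-norm over $|v|\le K\sqrt k$ is at most $|\mathcal E|(2K\sqrt k+1)^{1/2}o(k^{-1/4})=o(1)$ for fixed $K$. The rest is at most $C/K^2$ for large $k$, by (6) and Chebyshev. Let $k\to\infty$, then $K\to\infty$.

**Step 16: local times are nearly flat at small scales.** This is the one estimate that drives the reconstruction in Section 10. For a time interval $I$ let $L_I(u)=\#\{i\in I:S_i=u\}$, and $L_n=L_{[0,n)}$. The $u$-Fourier transform of $L_n$ is $\sum_{i<n}e^{i\theta S_i}$. For $a\ge1$, by Parseval, stationarity and (7),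
$$\mathbb E\sum_u(L_n(u)-L_n(u+a))^2=\sum_{i,j<n}\frac1{2\pi}\int_{-\pi}^\pi(2-2\cos a\theta)\,\mathbb Ee^{i\theta(S_j-S_i)}d\theta\le Cn\int_{-\pi}^\pi\frac{\min(4,a^2\theta^2)}{\theta^2}d\theta\le Can,$$
because $\sum_{k\ge0}e^{-c_1\theta^2k}\le C/\theta^2$ for $0<|\theta|\le\pi$; the last integral is at most $Ca$, as one sees by splitting at $|\theta|=1/a$. At most $2|\hat V_n|$ terms are nonzero. By Cauchy–Schwarz (first over $u$, then in expectation) and (6),
$$\mathbb E\sum_u|L_n(u)-L_n(u+a)|\le(C\sqrt n)^{1/2}(Can)^{1/2}\le Ca^{1/2}n^{3/4}\qquad(a\ge1). \tag{11}$$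
Compare with the total $\sum_uL_n(u)=n$: the sum in (11) is small relative to $n$ as soon as $a\ll\sqrt n$.

**Lemma 3.** For every $\varepsilon>0$ there are $\kappa_1>0$, $m_1$ such that for $m\ge m_1$, every initial state $e$ and $|a|\le c_0$: $\mathbb P_e(L_m(a)<\kappa_1\sqrt m)\le\varepsilon$.

*Proof.* Fix $e_*$ and put $y_*=(e_*,a)$. By recurrence and irreducibility the hitting time of $y_*$ from $(e,0)$ is a.s. finite, so it exceeds $m/2$ with probability $\le\varepsilon/2$ for large $m$, uniformly over the finitely many $(e,a)$. Let $\rho$ be the return time to $y_*$ and $Y_k$ the chain started at $y_*$. Decomposing according to the last visit up to time $n$,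
$$1=\sum_{k\le n}\mathbb P(Y_k=y_*)\mathbb P(\rho>n-k)\ge\mathbb P(\rho>n)\sum_{k\le n}\mathbb P(Y_k=y_*).$$
By (8) the last sum is at least $c_1\sqrt n$, so $\mathbb P(\rho>n)\le Cn^{-1/2}$ for $n\ge1$. For i.i.d. copies, truncating at $b$ and using Markov's inequality,
$$\mathbb P(\rho_1+\dots+\rho_j\ge b)\le j\,\mathbb P(\rho>b)+\frac jb\,\mathbb E[\rho\wedge b]\le Cjb^{-1/2},$$
since $\mathbb E[\rho\wedge b]=\sum_{n<b}\mathbb P(\rho>n)\le C\sqrt b$. Take $b=\lfloor m/2\rfloor-1$ and $j=\lceil\kappa_1\sqrt m\rceil$ with $\kappa_1$ small; for large $m$ this is $\le\varepsilon/2$. Outside the two exceptional events $y_*$ is visited more than $j$ times before time $m$, and $L_m(a)$ counts at least these visits. $\square$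

**Lemma 4.** (a) For every $\varepsilon>0$ there is $\kappa>0$ with $\mathbb E\#\{u\in\hat V_N:L_N(u)<\kappa\sqrt N\}\le\varepsilon\sqrt N$ for large $N$. (b) For every $b,\varepsilon>0$ there are $M\in\mathbb N$, $\kappa>0$ with $\mathbb P(L_{[-MN,0)}(u)<\kappa\sqrt N)\le\varepsilon$ for all large $N$ and all $|u|\le b\sqrt N$. Both persist when $\kappa$ is decreased.

*Proof.* (a) Consider $u\ge0$; the case $u<0$ follows by replacing $c$ with $-c$. Let $T_u=\min\{i\ge0:S_i\ge u\}$. This is a stopping time with $0\le S_{T_u}-u\le c_0$, and $u\in\hat V_N$ if and only if $T_u<N$. Let $m=\lceil\kappa'N\rceil$. By the strong Markov property and Lemma 3 with $\varepsilon'$ (applied to $a=u-S_{T_u}$),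
$$\mathbb P(T_u\le N-m,\ L_N(u)<\kappa_1\sqrt m)\le\varepsilon'\,\mathbb P(T_u\le N).$$
Summing over $u\ge0$ gives at most $\varepsilon'(1+\mathbb E\max_{i\le N}S_i)\le C\varepsilon'\sqrt N$, by (6). The number of $u\ge0$ with $N-m<T_u<N$ is at most $\max_{j<m}(S_{N-m+j}-S_{N-m})^+$, of mean $\le C\sqrt m$. Choose $\varepsilon'$ small, which fixes $\kappa_1$, then $\kappa'$ small, and $\kappa=\kappa_1\sqrt{\kappa'}$.

(b) Use the reversed walk, written $S_j$ for $j\ge0$, with its own $\psi$ and its chain written $x_j$. Let $0\le u\le b\sqrt N$ (negative $u$ by symmetry) and $m=\lfloor MN/2\rfloor$. Let $\rho$ be the exit time from $(-a\sqrt N,u)$, truncated at $m$, with $\rho=0$ if $u=0$. Optional stopping for the martingale $S_n-\psi(x_0)+\psi(x_n)$ gives $|\mathbb ES_\rho|\le C$. Since $S_\rho\le u+c_0$ always and $S_\rho\le-a\sqrt N$ on exit at the bottom, $-C\le u+c_0-a\sqrt N\,\mathbb P(\text{bottom})$, so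
$$\mathbb P(\text{bottom})\le\frac{b\sqrt N+C}{a\sqrt N}.$$
If there is no exit by time $m$, then $S_m\in(-a\sqrt N,u)$, which by (7) has probability at most $C((a+b)\sqrt N+1)/\sqrt m$. Take $a$ large and then $M$ large: for all large $N$, with probability $\ge1-\varepsilon/2$ there is a time $\le m$ with $S\ge u$. At the first such time the overshoot is at most $c_0$. By Lemma 3 (with $\varepsilon/2$) and the strong Markov property, $u$ is then visited at least $\kappa_1\sqrt m$ times during the next $m$ time units, so within $[0,2m)\subset[0,MN)$, outside an event of total probability $\le\varepsilon$. Since $L_{[-MN,0)}(u)=\#\{1\le j\le MN:S_j=u\}$, passing from $[0,MN)$ to $[1,MN]$ costs at most $1$, and $\kappa=\kappa_1\sqrt M/4$ works for large $N$. $\square$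

## 8. Generator, entropy, and the $K$-property

**Step 17: $Q$ generates, $h(T)=h(\sigma)$, and $E_N(Q)$.** By recurrence every site is visited a.s., so the full $Q$-name determines $x$ and $\omega$: $Q$ generates. The word $q_0^{N-1}$ determines $x_0^{N-1}$, and given $x$ it is equivalent to $\omega|_{V_N}$. So
$$H(Q_0^{N-1})=H(x_0^{N-1})+H(\nu)\mathbb E|V_N|=Nh(\sigma)+O(1)+H(\nu)\mathbb E|V_N|.$$
By (6), $\mathbb E|V_N|=O(\sqrt N)$. Dividing by $N$, $h(T)=h(\sigma)$ by the Kolmogorov–Sinai theorem, and then
$$E_N(Q)=H(\nu)\,\mathbb E|V_N|+O(1). \tag{12}$$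

**Step 18: $T$ is $K$.** We take the natural candidate and show that its tail is trivial, first in $x$ by (10), then in $\omega$ by moving the scenery.

Let $\mathcal K=\sigma(Q\circ T^j:j\ge0)$. Then $T\mathcal K=\sigma(Q\circ T^j:j\ge-1)\supset\mathcal K$, and $\bigvee_nT^n\mathcal K=\mathcal B$ since $Q$ generates. It remains to see that $\mathcal T=\bigcap_n\sigma(Q\circ T^j:j\ge n)$ is trivial. Let $f$ be bounded and $\mathcal T$-measurable: for every $m\ge0$, $f=f_m\big((x_j,\omega(S_j))_{j\ge m}\big)$ a.s., with $|f_m|\le\|f\|_\infty$. For a.e. $\omega$, fixed from now on, these relations hold for all $m$ and a.e. $x$. Let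
$$\bar f_m(e,u)=\mathbb E_e\,f_m\big((x_j,\omega(u+S_j))_{j\ge0}\big).$$
By the Markov property, $\mathbb E[f(\cdot,\omega)\,|\,x_0,\dots,x_m]=\bar f_m(x_m,S_m)$. Call $y$ reachable at time $m$ if $\mathbb P((x_m,S_m)=y)>0$. Take the a.s. equality of the representations of $f$ by $f_m$ and by $f_{m+k}$ and condition on $(x_m,S_m)=y$:
$$\bar f_m(y)=\sum_{y'}\bar P^k(y,y')\bar f_{m+k}(y')\qquad(y\text{ reachable at time }m,\ k\ge0).$$
So for $y,y'$ reachable at time $m$, (10) gives $|\bar f_m(y)-\bar f_m(y')|\le\|f\|_\infty\|\bar P^k(y,\cdot)-\bar P^k(y',\cdot)\|_1\to0$. Hence $\bar f_m(x_m,S_m)$ is a.s. constant, equal to $\mathbb Ef(\cdot,\omega)$. The case $m=0$ shows that $f(\cdot,\omega)$ depends only on $(x_j)_{j\ge0}$, so by martingale convergence $f(x,\omega)=F(\omega)$ a.s.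

Since $\mathcal T$ is $T$-invariant, each $f\circ T^{-m}$ is also $\mathcal T$-measurable, so $f\circ T^{-m}=F_m(\omega)$ a.s., that is, $F(\omega)=F_m(\mathrm{sh}^{S_m}\omega)$ a.s. By (8), for large $m$ both $S_m=0$ and $S_m=1$ have positive probability, independently of $\omega$. So $F_m(\omega)=F(\omega)=F_m(\mathrm{sh}\,\omega)$ a.e. By ergodicity of $\mathrm{sh}$, $F_m$ is constant, hence so is $f$. So $T$ is $K$.

## 9. Past and future share the scenery: from letter-by-letter coding to several scales

It remains to prove the lower bound for every finite generating partition $\mathcal P$.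

The obvious approach is to compare $\mathcal P$ with $Q$. If $Q$ is a function of $\mathcal P_{-m}^m$, then $H(Q_0^{N-1})\le H(\mathcal P_{-m}^{N-1+m})\le H(\mathcal P_0^{N-1})+2m\log|\mathcal P|$, and $E_N(\mathcal P)\ge E_N(Q)-O(1)$. In general we only have a function $\phi$ of $\mathcal P_{-m}^m$ that agrees with $Q$ outside a set of measure $\delta$. Fano's inequality, letter by letter, then gives
$$E_N(\mathcal P)\ge E_N(Q)-2m\log|\mathcal P|-N\big(-\delta\log\delta-(1-\delta)\log(1-\delta)+\delta\log|Q|\big).$$
The loss is linear in $N$ with $\delta$ fixed, while the quantity at stake is of order $\sqrt N$. Letting $\delta\to0$ with $N$ does not help, because there is no control on $m=m(\delta)$. This is where the approach stops.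

What can be kept is this. The future name reveals the scenery on $\hat V_N$, the past name already knows it, and the information shared by past and future bounds $E_N(\mathcal P)$ from below for every $\mathcal P$. Precisely, let $F=\mathcal P_0^{N-1}$ and $G=\mathcal P_{-MN}^{-1}$. Since $\mathcal P$ generates, $H(F|G)\ge H(\mathcal P_0^{N-1}|\mathcal P_{-\infty}^{-1})=Nh(T)$, so
$$E_N(\mathcal P)\ge H(F)-H(F|G)=I(G;F). \tag{13}$$
For any random variable $Y$ of finite entropy, $I(Y;F)\le I(Y,G;F)=I(G;F)+I(Y;F|G)\le I(G;F)+H(Y|G)$, so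
$$I(G;F)\ge I(Y;F)-H(Y|G). \tag{14}$$
Take $Y=\omega|_{\mathrm{Win}}$, the scenery on a window of size of order $\sqrt N$. We need that $G$ determines almost all of $Y$, and that $F$ determines almost all of $\omega|_{\mathrm{Win}\cap\hat V_N}$, both up to $\varepsilon\sqrt N$ of extra information.

So the task is to reconstruct scenery from a word $\hat q$ that differs from $q$ in a proportion $\delta$ of places. Letters are read many times (each site has local time of order $\sqrt N$), so there is redundancy. The difficulty is position. Between errors the $x$-letters tell how the walk moves, but one wrong $x_i$ makes the later positions uncertain, and recording corrections at $\delta N$ places is too expensive.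

Try one scale. Cut time into blocks of length $n$ with $n\delta$ small, so most blocks are error-free. Such a block shows its scenery relative to its starting point; record the starting position. That costs about $\log N$ per block used, and a block sees at most $c_0n+1$ sites, so covering a window of size $\sqrt N$ this way costs at least of order $\sqrt N\log N/(c_0n+1)$. Here $n$ is bounded as $N\to\infty$, since $n\delta$ is small and $\delta$ is fixed. So the cost exceeds $\sqrt N$ by a factor $\log N$. Letting $n$ grow with $N$ is not possible either: the hypothesis then no longer guarantees error-free blocks.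

The way out is to use many scales and to record positions only *relative to the next scale*. A level-$k$ block of length $n_k$ sits in a level-$(k+1)$ block of length $n_k^2$, so its relative address costs $O(\log n_k)$. If one address is recorded per *cell* of $R_k=n_k^{1/4}$ sites, the total cost per site is $\sum_kO(\log R_k)/R_k$, which is as small as we like if $R_0$ is large, whatever $N$ is. The question is whether one block per cell is enough. It is, if we take the best one, because by (11) every block spreads its time nearly evenly over each cell.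

## 10. Multiscale reconstruction of the scenery

Let $R_0\ge2$ be a power of $2$, $R_k=R_0^{2^k}$, $n_k=R_k^4$; so $n_{k+1}=n_k^2$ and $R_k\mid R_{k+1}$. (For $R_0=2$: cells of $2,4,16,\dots$ sites and blocks of $16,256,65536,\dots$ times.) *Level-$k$ cells* are the intervals $[jR_k,(j+1)R_k)\subset\mathbb Z$, $j\in\mathbb Z$; they are nested. Let $\Theta=[0,\ell)$ or $[-\ell,0)$ with $\ell\ge n_0^{4/3}$. Let $k_*$ be maximal with $n_{k_*}\le\ell^{3/4}$. Then $n_{k_*}^2=n_{k_*+1}>\ell^{3/4}$, so $n_{k_*}>\ell^{3/8}$ and $\ell^{3/32}<R_{k_*}\le\ell^{3/16}$. Cut $\Theta$ from the left into *level-$k_*$ blocks* of length $n_{k_*}$, discarding fewer than $n_{k_*}$ times at the end. Cut level-$(k+1)$ blocks into $n_k$ level-$k$ blocks, $0\le k<k_*$.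

**Proposition 5.** Let $\hat q=(\hat q_i)_{i\in\Theta}$ be a random word in the alphabet of $Q$ with $\mathbb E\#\{i\in\Theta:\hat q_i\ne q_i\}\le\delta\ell$, and let $\mathrm{Win}=[-w,w)$ with $R_{k_*}\mid w$, $w\ge1$. There are a random set $U\subset\mathrm{Win}$ and a random variable $\Xi$ such that

1. $H(\Xi)\le Cw\left(\frac{\log R_0}{R_0}+\frac{\log\ell}{\ell^{3/32}}\right)$;
2. $U$ and $\omega|_U$ are functions of $(\hat q,\Xi)$;
3. $\mathbb E\sum_{u\in\mathrm{Win}\setminus U}L_\Theta(u)\le\big(n_0\delta+Cn_0^{-1/8}+\ell^{-1/4}\big)\ell$.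

The constant $C$ depends only on the walk.

*Proof.*

**Step 19: the recovered sets.** We define, for each block $J$, the set $U_J\subset\mathbb Z$ of sites recovered from $J$. For a level-$0$ block $I$: $U_I=\{S_i:i\in I\}$ if $\hat q=q$ on $I$, and $U_I=\emptyset$ otherwise. For a level-$(k+1)$ block $J$ and a level-$k$ cell $C$, let $I_J(C)$ be the first level-$k$ block $I\subset J$ minimizing $|C\setminus U_I|$, and put $U_J\cap C=U_{I_J(C)}\cap C$. Likewise, for level-$k_*$ cells $C\subset\mathrm{Win}$, let $J_{k_*}(C)$ be the first level-$k_*$ block $I$ in $\Theta$ minimizing $|C\setminus U_I|$, and put $U\cap C=U_{J_{k_*}(C)}\cap C$. (As $R_{k_*}\mid w$, $\mathrm{Win}$ is a union of level-$k_*$ cells.) In this proof $C$ with these roles is a cell; as a constant in inequalities it keeps its meaning.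

**Step 20: a recursion for the time spent at lost sites, giving (3).** Put $\mathrm{Lost}(J)=\sum_{u\notin U_J}L_J(u)$. For a level-$k$ block $I$ let
$$\mathrm{dev}(I)=\sum_C\sum_{u\in C}\Big|L_I(u)-\frac{L_I(C)}{R_k}\Big|,\qquad L_I(C)=\sum_{v\in C}L_I(v),$$
the sum being over level-$k$ cells. It measures how unevenly $I$ spreads its time inside cells. Let $J$ have level $k+1$. Replacing $L_I(u)$ by its cell average costs $\mathrm{dev}(I)$. Then, by the choice of the best block, $|C\setminus U_J|\le|C\setminus U_I|$ for *every* level-$k$ block $I\subset J$. Then replacing averages back by $L_I(u)$ costs $\mathrm{dev}(I)$ again: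
$$\begin{aligned}\mathrm{Lost}(J)&=\sum_{I\subset J}\sum_C\sum_{u\in C\setminus U_J}L_I(u)\le\sum_I\Big(\sum_C|C\setminus U_J|\frac{L_I(C)}{R_k}+\mathrm{dev}(I)\Big)\\&\le\sum_I\Big(\sum_C|C\setminus U_I|\frac{L_I(C)}{R_k}+\mathrm{dev}(I)\Big)\le\sum_I\big(\mathrm{Lost}(I)+2\,\mathrm{dev}(I)\big).\end{aligned} \tag{15}$$
The same computation at the top, with the cells $C\subset\mathrm{Win}$, gives
$$\sum_{u\in\mathrm{Win}\setminus U}L_\Theta(u)\le n_{k_*}+\sum_{I\text{ level }k_*}(\mathrm{Lost}(I)+2\,\mathrm{dev}(I)),$$
the first term for the discarded times. At level $0$, $\mathrm{Lost}(I)=0$ if there is no error in $I$, and otherwise it is $n_0$; so $\mathrm{Lost}(I)\le n_0\#\{i\in I:\hat q_i\ne q_i\}$. Iterating (15),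
$$\sum_{u\in\mathrm{Win}\setminus U}L_\Theta(u)\le\ell^{3/4}+n_0\#\{i\in\Theta:\hat q_i\ne q_i\}+2\sum_{k=0}^{k_*}\ \sum_{I\text{ level }k}\mathrm{dev}(I).$$
To bound $\mathbb E\,\mathrm{dev}(I)$, note $|L_I(u)-L_I(C)/R_k|\le\frac1{R_k}\sum_{v\in C}|L_I(u)-L_I(v)|$. A block starting at time $s$ sees the walk $S_{s+i}-S_s$, distributed like $S_i$, and $\sum_u$ is invariant under translations of $u$. So by (11)
$$\mathbb E\,\mathrm{dev}(I)\le\frac1{R_k}\sum_{0<|a|<R_k}\mathbb E\sum_u|L_I(u)-L_I(u+a)|\le CR_k^{1/2}n_k^{3/4}=Cn_k^{7/8}. \tag{16}$$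
There are at most $\ell/n_k$ blocks of level $k$, and $\sum_kn_k^{-1/8}=\sum_kR_k^{-1/2}\le CR_0^{-1/2}=Cn_0^{-1/8}$. This proves (3).

**Step 21: the address book, giving (1) and (2).** We list what must be recorded to recover $U$ and $\omega|_U$. For a level-$k$ cell $C\subset\mathrm{Win}$ with $k<k_*$, contained in the level-$(k+1)$ cell $C^+\subset\mathrm{Win}$, put recursively $J_k(C)=I_{J_{k+1}(C^+)}(C)$. By downward induction on $k$,
$$U\cap C=U_{J_k(C)}\cap C\qquad\text{for every level-}k\text{ cell }C\subset\mathrm{Win}.$$
Indeed $U\cap C^+=U_{J_{k+1}(C^+)}\cap C^+$; intersect with $C$ and use the definition of $U_{J_{k+1}(C^+)}\cap C$. In particular this holds for $k=0$. Let $\Xi$ record: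

* for each level-$k_*$ cell $C\subset\mathrm{Win}$: the block $J_{k_*}(C)$ and the value of $S$ at its start, at most $\ell(2c_0\ell+1)$ possibilities;
* for $k<k_*$ and each level-$k$ cell $C\subset\mathrm{Win}$: the index of $J_k(C)$ inside $J_{k+1}(C^+)$ and the difference of the values of $S$ at the two block starts, at most $n_k(2c_0n_{k+1}+1)$ possibilities;
* for each level-$0$ cell $C\subset\mathrm{Win}$: one bit telling whether $\hat q=q$ on $J_0(C)$.

There are $2w/R_k$ level-$k$ cells in $\mathrm{Win}$, so
$$H(\Xi)\le\sum_{k<k_*}\frac{2w}{R_k}\log\big(n_k(2c_0n_k^2+1)\big)+\frac{2w}{R_{k_*}}\log\big(\ell(2c_0\ell+1)\big)+\frac{2w}{R_0}\log2.$$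
The logarithms are at most $C\log R_k$ and $C\log\ell$; also $R_{k_*}>\ell^{3/32}$, and $\sum_k\frac{\log R_k}{R_k}=\sum_k2^k\frac{\log R_0}{R_0^{2^k}}\le C\frac{\log R_0}{R_0}$. This gives (1).

From $\Xi$ one recovers, adding up along the levels, for each level-$0$ cell $C$ the time interval $J_0(C)$ and $S$ at its start. If the bit says "no errors", $\hat q$ on $J_0(C)$ is $q$; it gives $x_i$, hence $S_i$, and $\omega(S_i)$, for all $i\in J_0(C)$. This yields $U\cap C=\{S_i:i\in J_0(C)\}\cap C$ and $\omega|_{U\cap C}$. If the bit says "errors", $U\cap C=\emptyset$. This is (2). $\square$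

Statement (3) bounds the *time* spent at lost sites, not their number. A site with local time at least $\kappa\sqrt N$ contributes at least $\kappa\sqrt N$ to the sum, and Lemma 4 says that few relevant sites have less. That converts time into number below.

## 11. The lower bound for every generating partition, and the proof of Theorem 1

Let $\mathcal P$ be a finite generating partition and $\varepsilon\in(0,1)$.

**Step 22: order of the parameters.** Every constant must be fixed before $N\to\infty$. Choose, in this order:

* $b\ge1$ with $\mathbb E|\hat V_N\setminus[-b\sqrt N,b\sqrt N)|\le\varepsilon\sqrt N$ for all $N$. This is possible: with $m_N=\max_{i<N}|S_i|$ the set is empty if $m_N<b\sqrt N$ and has at most $2m_N+1$ points otherwise, so the left side is at most $2\,\mathbb E[m_N+1;m_N\ge b\sqrt N]\le4\,\mathbb Em_N^2/(b\sqrt N)\le C\sqrt N/b$ by (6).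
* $M,\kappa$ from Lemma 4 such that for large $N$: $\mathbb P(L_{[-MN,0)}(u)<\kappa\sqrt N)\le\varepsilon/b$ for $|u|\le2b\sqrt N$, and $\mathbb E\#\{u\in\hat V_N:L_N(u)<\kappa\sqrt N\}\le\varepsilon\sqrt N$.
* $R_0$ so large that $Cb\frac{\log R_0}{R_0}\le\varepsilon$ and $Cn_0^{-1/8}M/\kappa\le\varepsilon$, with $C$ from Proposition 5.
* $\delta>0$ with $n_0\delta M/\kappa\le\varepsilon$.

Now let $N\to\infty$. Let $w$ be the least integer $\ge b\sqrt N$ divisible by $R_{k_*(N)}$ and $R_{k_*(MN)}$, where $k_*(\ell)$ belongs to $\ell$. These are powers of $2$ of size at most $(MN)^{3/16}$, so $w\le2b\sqrt N$ for large $N$. Let $\mathrm{Win}=[-w,w)$, $Y=\omega|_{\mathrm{Win}}$, $F=\mathcal P_0^{N-1}$, $G=\mathcal P_{-MN}^{-1}$. Below $C',C'',C'''$ depend only on the walk and $\nu$, not on $\varepsilon$.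

**Step 23: corrupted names.** We produce the words to which Proposition 5 applies. Since $\mathcal P$ generates, there are $m$ and a function $\phi$ of $\mathcal P_{-m}^m$ that differs from $Q$ with probability $<\delta/2$. Let $\hat q_i=\phi(\mathcal P_{i-m}^{i+m})$ when $[i-m,i+m]$ lies in $[0,N)$ (respectively in $[-MN,0)$), and a fixed letter otherwise. Then $\hat q$ is a function of $F$ (respectively of $G$), and for large $N$ the expected number of errors is at most $\frac\delta2\ell+2m\le\delta\ell$, with $\ell=N$ (respectively $\ell=MN$).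

**Step 24: the past knows the scenery.** We bound $H(Y|G)$. Apply Proposition 5 with $\Theta=[-MN,0)$, $\ell=MN$. Since $w\le2b\sqrt N$, $H(\Xi)\le2\varepsilon\sqrt N+o(\sqrt N)\le3\varepsilon\sqrt N$ for large $N$. Given $U$ and $\omega|_U$, $Y$ has at most $|\mathcal A|^{|\mathrm{Win}\setminus U|}$ values. A lost site $u\in\mathrm{Win}\setminus U$ either has local time $<\kappa\sqrt N$, or contributes $\ge\kappa\sqrt N$ to the sum in Proposition 5(3). Hence
$$H(Y|G)\le H(\Xi)+\log|\mathcal A|\,\mathbb E|\mathrm{Win}\setminus U|\le3\varepsilon\sqrt N+\log|\mathcal A|\Big(4b\sqrt N\cdot\frac\varepsilon b+\frac{(n_0\delta+Cn_0^{-1/8}+o(1))MN}{\kappa\sqrt N}\Big)\le C'\varepsilon\sqrt N$$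
for large $N$.

**Step 25: the future reveals the scenery on its range.** We bound $I(Y;F)$ from below. Apply Proposition 5 with $\Theta=[0,N)$, $\ell=N$. Let $\hat V=\hat V_N$. It is a function of $x$, hence independent of $\omega$, and it is determined by two integers in $[-c_0N,c_0N]$, so $H(\hat V)=O(\log N)$. By the same dichotomy and the choice of $\kappa$,
$$\mathbb E|(\mathrm{Win}\cap\hat V)\setminus U|\le\varepsilon\sqrt N+\frac{(n_0\delta+Cn_0^{-1/8}+o(1))N}{\kappa\sqrt N}\le4\varepsilon\sqrt N$$
for large $N$, as $M\ge1$. Outside $\hat V$ we do not try to recover anything: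
$$\begin{aligned}H(Y|F)&\le H(\Xi)+H(\hat V)+H(\omega|_{\mathrm{Win}\setminus\hat V}\,|\,\hat V)+\log|\mathcal A|\,\mathbb E|(\mathrm{Win}\cap\hat V)\setminus U|\\&\le H(\nu)\,\mathbb E|\mathrm{Win}\setminus\hat V|+C'\varepsilon\sqrt N+O(\log N).\end{aligned}$$
As $H(Y)=H(\nu)|\mathrm{Win}|$ and $\mathrm{Win}\supset[-b\sqrt N,b\sqrt N)\cap\mathbb Z$, the choice of $b$ gives
$$I(Y;F)\ge H(\nu)\,\mathbb E|\mathrm{Win}\cap\hat V|-C'\varepsilon\sqrt N-O(\log N)\ge H(\nu)\,\mathbb E|\hat V_N|-C''\varepsilon\sqrt N-O(\log N).$$

**Step 26: end of the proof of Theorem 2.** By (13), (14) and the last two steps,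
$$E_N(\mathcal P)\ge I(G;F)\ge I(Y;F)-H(Y|G)\ge H(\nu)\,\mathbb E|\hat V_N|-C'''\varepsilon\sqrt N-O(\log N)$$
for large $N$. Since $C'''$ does not depend on $\varepsilon$, and $\varepsilon$ is arbitrary, $E_N(\mathcal P)\ge H(\nu)\mathbb E|\hat V_N|-o(\sqrt N)$. With Section 8 this proves Theorem 2. $\square$

**Step 27: proof of Theorem 1.** By Section 6, $T_t$ is isomorphic to the system (1) with the $t$-independent walk $(P,c)$, which satisfies (W1) and (W2), and scenery law $\nu_t$ with $H(\nu_t)=2h(B_t)$. By Theorem 2 each $T_t$ is $K$ with entropy $h(\sigma)=\log\lambda=\log\frac{5+\sqrt{21}}2$: this is (1). Item (3) is Step 4. For (2): if $h(B_s)=h(B_t)$ we may take $\nu_s=\nu_t$, and $T_s\cong T_t$. Conversely, suppose $T_s\cong T_t$ with $H(\nu_s)<H(\nu_t)$. Transport the partition $Q$ of $T_s$ to a finite generating partition $\mathcal P$ of $T_t$. As $h(T_s)=h(T_t)$, (12) gives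
$$E_N(\mathcal P)=E_N(Q)=H(\nu_s)\,\mathbb E|V_N|+O(1)\le H(\nu_s)\,\mathbb E|\hat V_N|+O(1),$$
whereas Theorem 2 for $T_t$ gives $E_N(\mathcal P)\ge H(\nu_t)\,\mathbb E|\hat V_N|-o(\sqrt N)$, with the *same* $\mathbb E|\hat V_N|$ because the walk is the same. Since $\mathbb E|\hat V_N|\ge c_1\sqrt N$ by (9), this is a contradiction. As $\{h(B_t)\}$ contains a nondegenerate interval, choosing one $t$ for each value gives continuum many pairwise non-isomorphic $K$-automorphisms in $\mathrm{Diff}^\infty(M,\mu)$ of the same entropy. $\square$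

## 12. The exact constant at scale $\sqrt N$, non-Bernoullicity, and dimensions $D\ge6$

The following complements are not used above.

**Theorem 6.** For any walk satisfying (W1), (W2) and any finite-alphabet i.i.d. scenery,
$$\inf_{\mathcal P}\ \liminf_{N\to\infty}\frac{H(\mathcal P_0^{N-1})-N\,h(T)}{\sqrt N}=\sqrt{8/\pi}\;\varsigma\,H(\nu),$$
the infimum being over finite generating partitions; it is attained by $Q$, as a limit. Hence if two such systems (possibly with different walks) are isomorphic, they have the same entropy and the same value of $\varsigma H(\nu)$.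

*Proof.* By (5), $S_n$ is, up to a bounded term, a sum of stationary ergodic square-integrable martingale differences of variance $\varsigma^2$. By the functional CLT for such sums (Billingsley, *Convergence of Probability Measures*), $S_{\lfloor N\cdot\rfloor}/\sqrt N$ converges in law to $\varsigma W$ with $W$ a standard Brownian motion. The second moments of $|\hat V_N|/\sqrt N$ are bounded by (6), so expectations converge:
$$\frac{\mathbb E|\hat V_N|}{\sqrt N}\to\varsigma\,\mathbb E\Big(\max_{[0,1]}W-\min_{[0,1]}W\Big)=2\varsigma\,\mathbb E|W_1|=\varsigma\sqrt{8/\pi},$$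
by the reflection principle and symmetry. Sites of $\hat V_N\setminus V_N$ have local time $0$, so Lemma 4(a) gives $\mathbb E|\hat V_N\setminus V_N|=o(\sqrt N)$. By (12), $E_N(Q)/\sqrt N\to\sqrt{8/\pi}\,\varsigma H(\nu)$, and by Theorem 2 no finite generating partition has a smaller lower limit. The left side and $h(T)$ are isomorphism invariants. $\square$

For the lazy walk of Section 2, $\varsigma^2=\frac12$ and the value is $\frac{2}{\sqrt\pi}H(\nu)$.

**Corollary 7.** If $H(\nu)>0$, then $T$ is not Bernoulli; in particular no $T_t$ is Bernoulli.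

*Proof.* A Bernoulli automorphism of finite entropy has, by Ornstein's theorem, a finite independent generator $\mathcal P$, and then $E_N(\mathcal P)=0$ for all $N$. But Theorem 2 and (9) give $E_N(\mathcal P)\ge H(\nu)c_1\sqrt N-o(\sqrt N)>0$ for large $N$. For $T_t$, $H(\nu_t)=2h(B_t)>0$. $\square$

**Corollary 8.** The conclusion of Theorem 1 (continuum many pairwise non-isomorphic smooth $K$-automorphisms of equal entropy on one closed manifold with one smooth measure) holds in dimension $4$ and in every dimension $D\ge6$.

*Proof.* Dimension $4$ is Theorem 1. For $D\ge6$ let $L$ be a hyperbolic automorphism of $\mathbb T^{D-4}$, which exists since $D-4\ge2$. Replace $B_t$ by $B_t\times L$ and $g_t$ by $g_t\times\mathrm{id}$ in Steps 5, 6 and 9, so that the fibre is $\mathbb T^{D-2}$ and the total dimension is $D$. Steps 5 and 6 use only that these maps are volume-preserving and smooth and that $B_t\times L=(B_0\times L)\circ(g_t\times\mathrm{id})$. The base, the class and the walk do not change. In (4) the scenery transformation becomes $(B_t\times L)^{-2}$, a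 product of two Bernoulli maps, hence Bernoulli, of entropy $2h(B_t)+2h(L)$. So $H(\nu_t)=2h(B_t)+2h(L)$, which is still continuous and non-constant in $t$, and Step 27 applies verbatim. $\square$
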